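\title{Cancellation in the $\widehat Z$-invariants of plumbed manifolds and a conjectured bound for their leading exponents}

\begin{abstract}
For a negative-definite plumbed $3$-manifold $Y$, the invariants $\widehat Z_b(Y,q)$ are $q$-series indexed by the spin$^c$ structures $b$ of $Y$. Let $\Delta_b$ be the leading exponent of $\widehat Z_b$. We disprove the conjecture that $\min_b\Delta_b\le-\gamma(Y)/4+1/2$, where $\gamma$ is the square of the canonical class plus the number of vertices of the plumbing tree. The counterexample is an explicit tree with Euler numbers in $\{-2,-3\}$. We also show that the inequality fails by an arbitrarily large amount among trees with all Euler numbers at most $-2$, and that it holds for trees with exactly one vertex of degree at least $3$ whose other Euler numbers are at most $-2$. The proofs rest on a parity rule for the signs of the terms of $\widehat Z_b$, which reduces the question to a signed count of the values of a binary quadratic form.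
\end{abstract}

\section{Introduction}

\subsection{The invariants and the conjecture}

A \emph{plumbing tree} is a finite tree $\Gamma$ with vertex set $V$, $s=|V|$, and an integer $e_v$, the \emph{Euler number}, at each vertex $v$. Its \emph{intersection matrix} $M$ is the symmetric $s\times s$ matrix with $M_{vv}=e_v$, with $M_{vw}=1$ if $v$ and $w$ are adjacent, and with $M_{vw}=0$ otherwise. We always assume that $M$ is negative definite, and we then call $\Gamma$ negative definite. Plumbing disk bundles over spheres according to $\Gamma$ gives a $4$-manifold whose boundary $Y$ is a rational homology sphere, called a \emph{negative-definite plumbed manifold}. The topology of $Y$ is the origin of the question, but every object below is computed from $\Gamma$ alone. For $l\in\mathbb Z^s$ we write $l^2:=l^TM^{-1}l$, so that $l^2\le0$.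

Let $\delta=(\deg v)_{v\in V}$. The spin$^c$ structures of $Y$ are identified with the \emph{classes} $b\in(2\mathbb Z^s+\delta)/2M\mathbb Z^s$; there are $|\det M|$ of them. Following Gukov, Pei, Putrov and Vafa, one attaches to a class $b$ the series
\begin{equation}\label{eq:Zdef}
\widehat Z_b(Y,q)=q^{\frac{-3s-\operatorname{Tr}M}{4}}\;\mathrm{v.p.}\oint_{|z_v|=1}\prod_{v\in V}\frac{dz_v}{2\pi i z_v}\bigl(z_v-z_v^{-1}\bigr)^{2-\deg v}\sum_{l\in b}q^{-l^2/4}\prod_{v\in V}z_v^{l_v}.
\end{equation}
The principal value means that each factor $(z_v-z_v^{-1})^{2-\deg v}$ is replaced by the average of its Laurent expansions in $|z_v|<1$ and in $|z_v|>1$. (The definition also carries a sign $(-1)^\pi$, where $\pi$ is the number of positive eigenvalues of $M$; here $\pi=0$.) We write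
\[
\widehat Z_b(Y,q)=q^{\Delta_b}(c_0+c_1q+c_2q^2+\cdots),\qquad c_0\ne0,
\]
and put $\Delta_b=+\infty$ if $\widehat Z_b=0$. Thus $\Delta_b$ is the smallest exponent that remains after all cancellations.

Let $K\in\mathbb Z^s$ be the vector $K_v=-e_v-2$, which represents the canonical class through the adjunction relations. Put
\[
\gamma(Y):=K^2+s,\qquad \theta(Y):=-\frac{\gamma(Y)}4+\frac12 .
\]
The following conjecture is posed in \cite{HNS}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every negative-definite plumbed manifold $Y$,}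
\begin{equation}\label{eq:conj}
\min_{b}\Delta_b\le\theta(Y).
\end{equation}

The number $\theta$ has a direct meaning in \eqref{eq:Zdef}. The integral turns $\widehat Z_b$ into a sum of terms $F(l)\,q^{(-3s-\operatorname{Tr}M-l^2)/4}$, and the \emph{canonical vector} $l^{\mathrm{can}}=(\deg v-2)_{v\in V}$ always gives a term with $F(l^{\mathrm{can}})\neq0$ and exponent exactly $\theta$ (Lemma~\ref{lem:can}). If no terms canceled, \eqref{eq:conj} would follow at once. For the single vertex with $e=-1$, which gives $Y=S^3$, the factor is $z^2-2+z^{-2}$, there is one class, and $\widehat Z=q^{-1/2}(-2+2q)$; here $K^2=-1$, $\gamma=0$, and the canonical term is one of the two terms $q^{1/2}=q^{\theta}$. To violate \eqref{eq:conj}, the canonical term has to cancel, and so does every term of smaller exponent, in all classes at once. It is natural to guess that this cannot happen.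

\subsection{Results}

A \emph{D-branch of length $m\ge1$} at a vertex $v$ is a path $d_1,\dots,d_m$ with $d_1$ adjacent to $v$, together with two leaves adjacent to $D:=d_m$; all $m+2$ vertices have Euler number $-2$. Let $\Gamma_m$ be the tree obtained from the chain with Euler numbers
\[
-3,\ -2,\ -3,\ -3,\ -3,\ -2,\ -2,\ -3
\]
by attaching a D-branch of length $m$ at its second vertex $v_1$ and another at its sixth vertex $v_2$ (Figure~\ref{fig:tree}). It has $s=2m+12$ vertices. Let $Y_m$ be the corresponding manifold.

\begin{figure}[ht]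
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,0)--(7,0);
\foreach \x/\e in {0/-3,1/-2,2/-3,3/-3,4/-3,5/-2,6/-2,7/-3}
  {\fill (\x,0) circle (2pt); \node[above] at (\x,0.05) {\small $\e$};}
\foreach \x/\n in {1/1,5/2}
  {\draw (\x,0)--(\x,-1); \draw[dotted,thick] (\x,-1)--(\x,-1.6); \draw (\x,-1.6)--(\x,-1.9);
   \draw (\x-0.5,-2.4)--(\x,-1.9)--(\x+0.5,-2.4);
   \fill (\x,-0.7) circle (2pt) (\x,-1.9) circle (2pt) (\x-0.5,-2.4) circle (2pt) (\x+0.5,-2.4) circle (2pt);
   \node[below left] at (\x,0) {\small $v_{\n}$};
   \node[right] at (\x,-0.7) {\small $d_1$};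
   \node[right] at (\x+0.05,-1.8) {\small $d_m=D_{\n}$};}
\end{tikzpicture}
\caption{The plumbing tree $\Gamma_m$. The numbers on the horizontal chain are Euler numbers. Each of the two vertical branches consists of a path of $m$ vertices and two leaves, all with Euler number $-2$.}
\label{fig:tree}
\end{figure}

\begin{theorem}\label{thm:main}
The tree $\Gamma_m$ is negative definite, and $\gamma(Y_m)=2m-70$. For $m\ge77$,
\[
\min_b\Delta_b(Y_m)>-\frac{\gamma(Y_m)}4+\frac12 ,
\]
so the conjecture is false. For $m\ge93$ the minimum equals $-\frac{\gamma(Y_m)}4+\frac12+4$.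
\end{theorem}

For $m=100$ the conjectured bound is $-32$, while $\min_b\Delta_b=-28$.

\begin{theorem}\label{thm:unbounded}
For every $t\equiv3\pmod4$ with $t\ge7$ there is a negative-definite plumbing tree with all $e_v\le-2$ and $\min_b\Delta_b=-\frac\gamma4+\frac12+2t$. Hence
\[
\sup_Y\Bigl(\min_b\Delta_b+\frac{\gamma(Y)}4-\frac12\Bigr)=+\infty ,
\]
and no inequality $\min_b\Delta_b\le-\frac\gamma4+C$ with a universal constant $C$ holds for negative-definite plumbed manifolds.
\end{theorem}

\begin{proposition}\label{prop:onenode}
If a negative-definite tree has exactly one vertex of degree at least $3$ and $e_v\le-2$ at all other vertices, then \eqref{eq:conj} holds.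
\end{proposition}

\subsection{The mechanism}

Each term of $\widehat Z_b$ has a \emph{height}, which measures how far one goes in the Laurent expansions at the vertices of degree at least $3$. Two terms of one class with the same exponent have opposite signs exactly when their heights have opposite parity (Section~\ref{sec:terms}). With one such vertex, the exponent is an even quadratic function of one variable, and larger height forces a larger exponent than that of the canonical term (Section~\ref{sec:onenode}). With two interacting vertices, the exponent is a binary quadratic form $f(A,B)$. For fixed $B$ it is a parabola in $A$ whose axis is no longer at $0$, and the reflection in this axis preserves the exponent but can change the parity of the height. Section~\ref{sec:reduction} explains how D-branches reduce the problem to such a form. Section~\ref{sec:counter} carries out the count by hand for $\Gamma_m$, and Section~\ref{sec:family} treats a family with a growing parameter.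

\section{The terms of $\widehat Z_b$ and their signs}\label{sec:terms}

From now on $\Gamma$ has at least one edge. Vertices of degree $1$ are \emph{leaves}, and vertices of degree at least $3$ are \emph{nodes}.

\subsection{The signed sum}

The integral in \eqref{eq:Zdef} multiplies the term of $l$ by the coefficient of $\prod_vz_v^{-l_v}$ in the product of the vertex factors. At a vertex of degree $2$ the factor is $1$, which forces $l_v=0$. At a leaf the factor is $z-z^{-1}$, which forces $l_v=\pm1$ and contributes $-l_v$. At a node of degree $d$ the two expansions of $(z-z^{-1})^{2-d}$ are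
\[
\sum_{k\ge0}\binom{d-3+k}{k}z^{-(d-2+2k)}\quad(|z|>1),\qquad(-1)^{d}\sum_{k\ge0}\binom{d-3+k}{k}z^{\,d-2+2k}\quad(|z|<1).
\]
Their average forces $l_v=\pm(d-2+2k_v)$ with an integer $k_v\ge0$ and contributes $\frac12(\operatorname{sgn}l_v)^d\binom{d-3+k_v}{k_v}$. For $d=3$ the allowed values are the odd integers, and the contribution is $\frac12\operatorname{sgn}l_v$.

Let $S\subset2\mathbb Z^s+\delta$ be the set of vectors that satisfy these conditions at all vertices. For $l\in S$ let $F(l)\ne0$ be the product of the local contributions, and define the \emph{height} and the \emph{energy}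
\[
\operatorname{ht}(l)=\sum_{v\ \mathrm{node}}k_v,\qquad E(l)=-l^2=l^T(-M)^{-1}l .
\]
Then
\begin{equation}\label{eq:sum}
\widehat Z_b=\sum_{l\in b\cap S}F(l)\,q^{\frac14\left(-3s-\operatorname{Tr}M+E(l)\right)} .
\end{equation}
Since $(-M)^{-1}$ is positive definite, each exponent receives finitely many contributions. To compute with $l$ we use the vector $y=-M^{-1}l\in\mathbb Q^s$, the solution of $-My=l$. It gives the energy as $E(l)=l^Ty$, and it detects classes:
\begin{equation}\label{eq:class}
l,\,l'\ \text{lie in the same class}\iff l'-l\in2M\mathbb Z^s\iff y'-y\in2\mathbb Z^s .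
\end{equation}

\begin{lemma}\label{lem:can}
The vector $l^{\mathrm{can}}=(\deg v-2)_v$ lies in $S$, has height $0$, and satisfies
\[
K^2=-E(l^{\mathrm{can}})+\operatorname{Tr}M+2s+2 .
\]
The term of $l\in S$ in \eqref{eq:sum} has exponent $\theta+\frac14\bigl(E(l)-E(l^{\mathrm{can}})\bigr)$.
\end{lemma}

\begin{proof}
The vector $l^{\mathrm{can}}$ is $-1$ at leaves, $0$ at vertices of degree $2$, and $\deg v-2$ at nodes, which gives the first two claims. Let $\mathbf 1=(1,\dots,1)^T$. Since $(M\mathbf1)_v=e_v+\deg v$, we have $l^{\mathrm{can}}=K+M\mathbf1$. A tree has $s-1$ edges, so $\mathbf1^TM\mathbf1=\operatorname{Tr}M+2(s-1)$, and $\mathbf1^TK=-\operatorname{Tr}M-2s$. Therefore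
\[
(l^{\mathrm{can}})^2=K^2+2\cdot\mathbf1^TK+\mathbf1^TM\mathbf1=K^2-\operatorname{Tr}M-2s-2 .
\]
The exponent of the canonical term is $\frac14\bigl(-3s-\operatorname{Tr}M-(l^{\mathrm{can}})^2\bigr)=\frac14(2-s-K^2)=\theta$.
\end{proof}

\subsection{The sign rule}

The sign of $F(l)$ is a product of signs over all leaves and nodes. Only terms of the same class and the same energy can cancel, and for these the comparison of signs is simple.

\begin{lemma}[Sign rule]\label{lem:sign}
Let $l,l'\in S$ lie in the same class and satisfy $E(l)=E(l')$. Then $F(l)$ and $F(l')$ have the same sign if and only if $\operatorname{ht}(l)\equiv\operatorname{ht}(l')\pmod2$.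
\end{lemma}

\begin{proof}
We express all local signs through powers of $i=\sqrt{-1}$. At a leaf, $-l_v=i\cdot i^{\,l_v}$ for both values $l_v=\pm1$. At a node of degree $d$, the number $i^{\,2-d}(-1)^{k_v}i^{\,l_v}$ equals $1$ if $l_v=d-2+2k_v$ and equals $i^{\,2(2-d)}=(-1)^d$ if $l_v=-(d-2+2k_v)$; in both cases it is $(\operatorname{sgn}l_v)^d$. At a vertex of degree $2$, $i^{\,l_v}=1$. Hence
\[
\operatorname{sgn}F(l)=c\; i^{\,\sum_vl_v}\,(-1)^{\operatorname{ht}(l)},
\]
where $c$ depends only on $\Gamma$. It remains to show that $\sum_vl'_v\equiv\sum_vl_v\pmod4$.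

Write $l'=l+2Mu$ with $u\in\mathbb Z^s$. Then $l'^2=l^2+4(u^Tl+u^TMu)$, so equality of energies gives $u^Tl+u^TMu=0$. Modulo $2$ we have $u^Tl\equiv\sum_v\deg(v)\,u_v$, because $l\in2\mathbb Z^s+\delta$, and $u^TMu\equiv\sum_ve_vu_v^2\equiv\sum_ve_vu_v$. So $\sum_v(e_v+\deg v)u_v$ is even. This sum is $\mathbf1^TMu$, and $\sum_v(l'_v-l_v)=2\cdot\mathbf1^TMu\equiv0\pmod4$.
\end{proof}

By the sign rule, the canonical term can cancel only against a term of odd height. In particular $l^{\mathrm{can}}$ never cancels against $-l^{\mathrm{can}}$, and \eqref{eq:conj} holds for every chain with at least one edge, since all heights are then $0$.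

\subsection{Chains}

We recall the linear algebra of chains. Let $C=(c_1,\dots,c_n)$ be a chain with integer \emph{weights} $a_1,\dots,a_n$, and let $T$ be the tridiagonal matrix with diagonal $a_1,\dots,a_n$ and entries $-1$ next to the diagonal; thus $T=-M$ for the Euler numbers $-a_i$. Let $L_i$ be the determinant of $T$ restricted to $c_1,\dots,c_{i-1}$, and $R_i$ the determinant of $T$ restricted to $c_{i+1},\dots,c_n$, with $L_1=R_n=1$ and $L_0=R_{n+1}=0$. Then $L_{n+1}=R_0=\det T$.

\begin{lemma}\label{lem:chain}
\begin{enumerate}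
\item[(a)] $L_{i+1}=a_iL_i-L_{i-1}$ and $R_{i-1}=a_iR_i-R_{i+1}$ for $1\le i\le n$.
\item[(b)] If $L_2,\dots,L_{n+1}>0$, or if $R_0,\dots,R_{n-1}>0$, then $T$ is positive definite.
\item[(c)] If all $a_i\ge2$, then $T$ is positive definite and $\det T\ge n+1$.
\item[(d)] If $\det T\ne0$, then $(T^{-1})_{ij}=L_iR_j/\det T$ for $i\le j$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is the expansion of a tridiagonal determinant along its last or first row, and (b) is Sylvester's criterion. For (c), induction with (a) gives $L_{i+1}-L_i\ge L_i-L_{i-1}\ge\dots\ge L_1-L_0=1$. For (d), fix $j$ and let $g_i=L_iR_j$ for $i\le j$ and $g_i=L_jR_i$ for $i\ge j$. By (a), $(Tg)_i=0$ for $i\ne j$, and $(Tg)_j=a_jL_jR_j-L_{j-1}R_j-L_jR_{j+1}$ is the expansion of $\det T$ along row $j$.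
\end{proof}

Along a run of weights $2$ the recursions in (a) produce arithmetic progressions; we use this in Section~\ref{sec:family}.

\section{Trees with one node}\label{sec:onenode}

\begin{proof}[Proof of Proposition~\ref{prop:onenode}]
Let the node have degree $d\ge3$. Removing it leaves $d$ chains, the \emph{legs}, whose determinants satisfy $p_1,\dots,p_d\ge2$ by Lemma~\ref{lem:chain}(c). Write
\[
-M=\begin{pmatrix}a&-c^T\\-c&U\end{pmatrix},
\]
where $a=-e_{\mathrm{node}}$, the matrix $U$ is the block sum of the matrices of the legs, and $c$ is the indicator vector of the neighbors of the node. Put $\epsilon=a-c^TU^{-1}c$. This is the value of the quadratic form of $-M$ at the vector $(1,U^{-1}c)$, so $\epsilon>0$.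

Let $l=(x,l')\in S$, where $x$ is the value at the node, and solve $-My=l$ for $y=(y_0,y')$. The second block row gives $y'=U^{-1}(l'+cy_0)$, and then the first gives $\epsilon y_0=X$ with $X:=x+c^TU^{-1}l'$. Hence
\[
E(l)=xy_0+l'^Ty'=l'^TU^{-1}l'+\frac{X^2}\epsilon .
\]
On the $i$-th leg, $l'$ vanishes except for a value $\varepsilon_i=\pm1$ at the leaf. So $l'^TU^{-1}l'$ is a sum of diagonal entries of $U^{-1}$ and does not depend on $l$. By Lemma~\ref{lem:chain}(d), the entry of $U^{-1}$ that joins the two ends of the $i$-th leg is $1/p_i$, so $X=x+\sum_i\varepsilon_i/p_i$.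

For $l^{\mathrm{can}}$ the value of $X$ is $X_0=d-2-\sum_i1/p_i\ge\frac d2-2\ge-\frac12$. If $l$ has height $k\ge1$, then $|x|\ge d$, so $|X|\ge d-\sum_i1/p_i=X_0+2$. Since $X_0>-1$, we have $X_0+2>|X_0|$, and thus $E(l)>E(l^{\mathrm{can}})$. So every vector of $S$ with the energy of $l^{\mathrm{can}}$ has height $0$. By Lemma~\ref{lem:sign} those in the class of $l^{\mathrm{can}}$ have coefficients of the same sign, and the coefficient of $q^\theta$ in that class is not zero.
\end{proof}

The hypothesis $e_v\le-2$ enters only through the bound $\sum_i1/p_i<d-1$, which is the inequality $X_0>-1$.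

\begin{example}\label{ex:E8}
Equality in \eqref{eq:conj} occurs. Take the $E_8$ tree: all Euler numbers are $-2$ and the legs have $1$, $2$ and $4$ vertices, so $(p_1,p_2,p_3)=(2,3,5)$ and $\epsilon=2-\frac12-\frac23-\frac45=\frac1{30}$. Here $K=0$, $\gamma=8$ and $\theta=-\frac32$. The integer $30X=30x+15\varepsilon_1+10\varepsilon_2+6\varepsilon_3$ is odd, and $30X_0=-1$. So $l^{\mathrm{can}}$ has the smallest energy in $S$, and $\min_b\Delta_b=-\frac32=\theta$.
\end{example}

\section{D-branches and a binary quadratic form}\label{sec:reduction}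

A counterexample needs terms of odd height with energy as low as that of the canonical term, and this calls for two nodes that interact. It also needs all low terms to cancel in every class. This is the harder requirement: a term cancels only inside its own class, and when $|\det M|$ is large the low terms are spread over many classes. So we want $\det M$ small. On the other hand we want all $e_v\le-2$, and by Lemma~\ref{lem:chain}(c) a long chain of such vertices has large determinant. A D-branch resolves this conflict. It lowers the effective weight of the vertex where it is attached from $2$ to $1$; when it is long, all but two of its states have large energy; and these two states lie in different classes.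

\subsection{The setting}

Let $C=(c_1,\dots,c_n)$ be a chain with weights $a_1,\dots,a_n$ and two marked vertices $v_1=c_\mu$, $v_2=c_\nu$, where $1<\mu<\nu<n$ and $a_\mu=a_\nu=1$. Let $T,L_i,R_i$ be as in Lemma~\ref{lem:chain}, and put
\[
P=L_\mu,\qquad Q=R_\nu,\qquad \Lambda=L_\nu,\qquad N=2\Lambda-PQ .
\]
Thus $P$ and $Q$ are the determinants of the parts of $C$ to the left of $v_1$ and to the right of $v_2$. We assume:
\begin{equation}\label{eq:hyp}
T\ \text{is positive definite},\qquad\det T=1,\qquad R_\mu=2,\qquad P,Q\ \text{are odd and}\ \ge3 .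
\end{equation}
Let $\Gamma(C,m)$ be the tree obtained from $C$ by giving $v_1,v_2$ the Euler number $-2$, giving every other $c_i$ the Euler number $-a_i$, and attaching a D-branch of length $m$ at each of $v_1,v_2$. Its nodes are $v_1,v_2,D_1,D_2$, all of degree $3$. Its leaves are $c_1$, $c_n$ and the four leaves of the D-branches.

For $l\in S$ let $\alpha,\beta\in\{\pm1\}$ be the values at $c_1,c_n$, let $x_i$ and $\eta_i$ be the odd integers $l_{v_i}$ and $l_{D_i}$, and let $\varepsilon_i,\varepsilon'_i\in\{\pm1\}$ be the values at the two leaves at $D_i$. Define the integers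
\[
w_i=\eta_i+\frac{\varepsilon_i+\varepsilon_i'}2,\qquad A=P(x_1+w_1)+\alpha,\qquad B=Q(x_2+w_2)+\beta,
\]
and the quadratic form
\begin{equation}\label{eq:f}
f(A,B)=\frac2PA^2+2AB+\frac\Lambda QB^2=\frac2P\Bigl(A+\frac{PB}2\Bigr)^2+\frac N{2Q}B^2 .
\end{equation}

\begin{lemma}\label{lem:elim}
Assume \eqref{eq:hyp}. Then $\Gamma(C,m)$ is negative definite with $\det(-M)=16$, the matrix $G=T^{-1}$ is integral, and $N>0$. Let $l\in S$ and $y=-M^{-1}l$, and let $\hat l\in\mathbb Z^n$ have entries $\alpha,\ x_1+w_1,\ x_2+w_2,\ \beta$ at $c_1,v_1,v_2,c_n$ and $0$ elsewhere. Then: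
\begin{enumerate}
\item[(a)] $y|_C=G\hat l$; in particular $y_{v_1}=2A+PB$ and $y_{v_2}=QA+\Lambda B$;
\item[(b)] on the branch at $v_i$ we have $y_{d_j}=y_{v_i}+jw_i$, and the values at the two leaves are $\frac12(y_{D_i}+\varepsilon_i)$ and $\frac12(y_{D_i}+\varepsilon'_i)$;
\item[(c)] $E(l)=E_0+m(w_1^2+w_2^2)+f(A,B)$ with $E_0=2+R_1+L_n-\frac2P-\frac\Lambda Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Definiteness.} Consider one branch, with real coordinates $y_1,\dots,y_m$ on the path, $z,z'$ at the leaves and $y_0$ at $v$. The part of the form $-y^TMy$ that involves the branch is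
\begin{multline*}
2\sum_{j=1}^my_j^2-2\sum_{j=1}^my_{j-1}y_j+2z^2+2z'^2-2y_m(z+z')\\
=-y_0^2+\sum_{j=1}^m(y_j-y_{j-1})^2+2\Bigl(z-\frac{y_m}2\Bigr)^2+2\Bigl(z'-\frac{y_m}2\Bigr)^2 .
\end{multline*}
The summand $-y_0^2$ changes the weight of $v$ from $2$ to $1$. So in the coordinates $y|_C$, $y_j-y_{j-1}$, $z-\frac{y_m}2$, $z'-\frac{y_m}2$, obtained by a triangular change of determinant $1$, the form $-M$ is the sum of $T$ and a diagonal form whose entries are $1$, except for four entries $2$. Hence $-M$ is positive definite with determinant $2^4\det T=16$. The matrix $G$ is integral since $\det T=1$.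

\emph{Solving $-My=l$.} We drop the index $i$ and put $d_0=v$. At a leaf the equation is $2y_{\mathrm{leaf}}-y_D=\varepsilon$, which is the second claim of (b). Substituting into the equation at $D$ gives
\[
2y_D-y_{d_{m-1}}-\tfrac12(y_D+\varepsilon)-\tfrac12(y_D+\varepsilon')=\eta,\qquad\text{that is,}\qquad y_{d_m}-y_{d_{m-1}}=w .
\]
At $d_j$ with $1\le j<m$ the equation $2y_{d_j}=y_{d_{j-1}}+y_{d_{j+1}}$ says that consecutive differences along the path are equal, so $y_{d_j}=y_v+jw$. At $v$, substituting $y_{d_1}=y_v+w$ turns the equation into $y_v-y_{\mathrm{left}}-y_{\mathrm{right}}=x+w$, where left and right denote the neighbors in $C$. Thus $T\,y|_C=\hat l$.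

\emph{The energy.} The branch contributes to $l^Ty$ the amount
\[
\tfrac12\varepsilon(y_D+\varepsilon)+\tfrac12\varepsilon'(y_D+\varepsilon')+\eta y_D=1+wy_D=1+wy_v+mw^2 .
\]
Adding the contribution of $C$ we obtain $E(l)=2+m(w_1^2+w_2^2)+\hat l^{\,T}G\hat l$. By Lemma~\ref{lem:chain}(d), $G_{ij}=L_iR_j$ for $i\le j$, and the pairs $(L,R)$ at $c_1,v_1,v_2,c_n$ are $(1,R_1)$, $(P,2)$, $(\Lambda,Q)$, $(L_n,1)$. With $X_i=x_i+w_i$ this gives
\begin{align*}
y_{v_1}&=2\alpha+2PX_1+PQX_2+P\beta=2A+PB,\\
y_{v_2}&=Q\alpha+PQX_1+\Lambda QX_2+\Lambda\beta=QA+\Lambda B,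
\end{align*}
and, since $\alpha^2=\beta^2=1$,
\[
\hat l^{\,T}G\hat l=R_1+L_n+\bigl(2PX_1^2+4\alpha X_1\bigr)+2\bigl(PX_1+\alpha\bigr)\bigl(QX_2+\beta\bigr)+\bigl(\Lambda QX_2^2+2\Lambda\beta X_2\bigr).
\]
The last three summands are $\frac2P(A^2-1)$, $2AB$ and $\frac\Lambda Q(B^2-1)$, which proves (c). Finally, the principal minor of $G$ at $v_1,v_2$ is $2P\cdot\Lambda Q-(PQ)^2=PQN$, and it is positive.
\end{proof}

\subsection{Four classes}

The canonical vector has $\eta_i=1$ and $\varepsilon_i=\varepsilon'_i=-1$, so $w_1=w_2=0$ and $(A,B)=(P-1,Q-1)$. Put $f_0=f(P-1,Q-1)$. By Lemmas~\ref{lem:can} and~\ref{lem:elim}, the term of $l\in S$ has exponent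
\begin{equation}\label{eq:expo}
\theta+\tfrac14\bigl(m(w_1^2+w_2^2)+f(A,B)-f_0\bigr).
\end{equation}
Since $f\ge0$, only vectors with $w_1=w_2=0$ matter for low exponents when $m$ is large. We now sort these into classes.

Call a pair $(A,B)$ \emph{admissible} if $A=Px_1+\alpha$ and $B=Qx_2+\beta$ with $x_1,x_2$ odd and $\alpha,\beta\in\{\pm1\}$. Because $P,Q\ge3$, the pair determines $x_1,\alpha,x_2,\beta$; because $P,Q$ are odd, $A$ and $B$ are even. Write $|x_i|=1+2k_i$, and for a real number $\psi$ define the signed count
\[
\sigma(\psi)=\sum_{\substack{(A,B)\ \mathrm{admissible}\\ f(A,B)=\psi}}(-1)^{k_1+k_2} .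
\]

\begin{proposition}\label{prop:reduce}
Assume \eqref{eq:hyp}. There are four classes such that for every $\psi<m$ the coefficient of $q^{\theta+(\psi-f_0)/4}$ in $\widehat Z_b$ is $\pm\frac1{16}\sigma(\psi)$ if $b$ is one of these four classes, and $0$ if $b$ is one of the other twelve.
\end{proposition}

\begin{proof}
By \eqref{eq:expo}, a vector with $(w_1,w_2)\neq(0,0)$ has exponent at least $\theta+(m-f_0)/4$, so it does not contribute. Consider the vectors with $w_1=w_2=0$. As $\eta_i$ is odd and $\frac12(\varepsilon_i+\varepsilon'_i)\in\{0,\pm1\}$, the condition $w_i=0$ means that $\eta_i=\tau_i$ and $\varepsilon_i=\varepsilon'_i=-\tau_i$ for a sign $\tau_i\in\{\pm1\}$. So these vectors correspond to an admissible pair $(A,B)$ together with two signs $\tau_1,\tau_2$. They have height $k_1+k_2$, and $|F|=\frac1{16}$ since there are four nodes of degree $3$.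

Let $l,l'$ be two such vectors, and apply \eqref{eq:class}. All entries of $\hat l'-\hat l$ are even and $G$ is integral, so $y'-y$ is even on $C$. It is then even on the paths of the branches, where $y=y_{v_i}$. At both leaves at $D_i$ we have $y=\frac12(y_{v_i}-\tau_i)$. So $l$ and $l'$ lie in the same class if and only if $y_{v_i}-\tau_i\equiv y'_{v_i}-\tau'_i\pmod4$ for $i=1,2$. By Lemma~\ref{lem:elim}(a) the integers $y_{v_i}$ are even, so $y_{v_i}-\tau_i\equiv\rho_i\pmod4$ with $\rho_i\in\{\pm1\}$, and the class of $l$ is recorded by $(\rho_1,\rho_2)$. For a fixed pair $(A,B)$ the number $y_{v_i}$ is fixed, and the two choices of $\tau_i$ give the two values of $\rho_i$. Hence there are exactly four such classes, and each contains exactly one vector with $w_1=w_2=0$ for each admissible pair.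

Fix one of these classes. The vectors that contribute to the given exponent correspond to the admissible pairs with $f=\psi$. By Lemma~\ref{lem:sign} their coefficients are $\frac1{16}(-1)^{k_1+k_2}$, up to one common sign.
\end{proof}

The hypothesis $\det T=1$ was used for the integrality of $G$. Without it, two admissible pairs with the same value of $f$ could belong to different classes for all choices of $\tau_i$, and their terms could not cancel.

\subsection{Two symmetries of the count}

The map $(A,B)\mapsto(-A,-B)$ preserves admissibility, $f$ and $k_1,k_2$. Since $B\ne0$, we have $\sigma=2\sigma^+$, where $\sigma^+$ counts only the pairs with $B>0$. The second symmetry is the source of all cancellation. For fixed $B$ we call the set of admissible pairs $(A,B)$ the \emph{row} $B$. By \eqref{eq:f}, $f$ is determined in this row by the distance $|A+PB/2|$ from $A$ to the \emph{center} $-PB/2$; the hypothesis $R_\mu=2$ is what places the center there.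

\begin{lemma}\label{lem:reflect}
Fix a row $B>0$. The reflection $A\mapsto A'=-PB-A$ is an involution of the row without fixed points, and its orbits are the level sets of $f$ in the row. An orbit is called \emph{inner} if both of its members have $-B<x_1<0$, and \emph{outer} otherwise; an outer orbit has exactly one member with $x_1>0$.
\begin{enumerate}
\item[(a)] If $B/2$ is even, the two members of an inner orbit have opposite signs $(-1)^{k_1}$ and those of an outer orbit have equal signs.
\item[(b)] If $B/2$ is odd, the two members of an inner orbit have equal signs and those of an outer orbit have opposite signs.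
\end{enumerate}
\end{lemma}

\begin{proof}
If $A=Px_1+\alpha$, then $A'=Px_1'-\alpha$ with $x_1'=-B-x_1$, which is odd because $B$ is even. The center is divisible by $P$ and $A\equiv\pm1\pmod P$, so there is no fixed point. The map $x_1\mapsto-B-x_1$ preserves the interval $(-B,0)$ and exchanges the ranges $x_1>0$ and $x_1<-B$; the even values $0$ and $-B$ do not occur. In an inner orbit $|x_1|+|x'_1|=B$, so $k_1+k'_1=B/2-1$. In an outer orbit with $x_1>0$ we have $|x'_1|-|x_1|=B$, so $k'_1-k_1=B/2$.
\end{proof}

\section{The counterexample}\label{sec:counter}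

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The tree $\Gamma_m$ is $\Gamma(C,m)$ for the chain with weights $(3,1,3,3,3,1,2,3)$ and marked vertices $v_1=c_2$, $v_2=c_6$. The recursions of Lemma~\ref{lem:chain}(a) give
\[
(L_1,\dots,L_9)=(1,3,2,3,7,18,11,4,1),\qquad(R_1,\dots,R_8)=(1,2,1,1,2,5,3,1).
\]
So $T$ is positive definite, $\det T=L_9=1$, $R_2=2$, and $P=3$, $Q=5$, $\Lambda=18$, $N=21$. Hypothesis \eqref{eq:hyp} holds, and $\Gamma_m$ is negative definite for all $m\ge1$ by Lemma~\ref{lem:elim}. The form is
\[
f(A,B)=\tfrac23\bigl(A+\tfrac32B\bigr)^2+\tfrac{21}{10}B^2,\qquad f_0=f(2,4)=\tfrac23\cdot64+\tfrac{168}5=\tfrac{1144}{15},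
\]
and $76<f_0<77$.

\emph{The value of $\gamma$.} We have $E_0=2+1+4-\frac23-\frac{18}5=\frac{41}{15}$, so $E(l^{\mathrm{can}})=E_0+f_0=79$. The chain contributes $-21$ to $\operatorname{Tr}M$ and each branch $-2(m+2)$, so $\operatorname{Tr}M=-4m-29$. Lemma~\ref{lem:can} gives $K^2=-79-4m-29+2(2m+12)+2=-82$, hence $\gamma=2m-70$.

\emph{The pairs with $B>0$ and $f\le f_0+16$.} Admissible values are $|A|\in\{2,4,8,10,14,16,\dots\}$, with $k_1=0,0,1,1,2,2,\dots$, and $B\in\{4,6,14,16,\dots\}$. For $B\ge14$ we have $f\ge\frac{21}{10}\cdot196>93>f_0+16$. This leaves the rows $B=4$ and $B=6$, both with $k_2=0$.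

In the row $B=4$ we have $f-f_0=\frac23\bigl((A+6)^2-64\bigr)$. The condition $f-f_0\le16$ reads $(A+6)^2\le88$, and as $A$ is even it means $-14\le A\le2$. In the row $B=6$ we have $f=\frac23(A+9)^2+\frac{378}5$ and $f_0-\frac{378}5=\frac23$, so $f-f_0=\frac23\bigl((A+9)^2-1\bigr)$. The condition reads $(A+9)^2\le25$, that is, $-14\le A\le-4$. The admissible values in these ranges form five orbits of the reflection:
\[
\begin{array}{c|c|c|c|c}
B & \text{values of }A & \text{values of }k_1 & f-f_0 & \text{contribution to }\sigma^+\\ \hline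
4 & -4,\ -8 & 0,\ 1 & -40 & 0\\
4 & -2,\ -10 & 0,\ 1 & -32 & 0\\
4 & \phantom{-}2,\ -14 & 0,\ 2 & 0 & +2\\
6 & -8,\ -10 & 1,\ 1 & 0 & -2\\
6 & -4,\ -14 & 0,\ 2 & 16 & +2
\end{array}
\]
Therefore $\sigma(\psi)=0$ for all $\psi<f_0+16$, and $\sigma(f_0+16)=4$.

If $m\ge77$, Proposition~\ref{prop:reduce} applies to all $\psi\le f_0$. All coefficients of exponents at most $\theta$ vanish in every class, so $\Delta_b>\theta$ for all $b$. If $m\ge93$, it applies to all $\psi\le f_0+16$. All coefficients of exponents below $\theta+4$ vanish, and $q^{\theta+4}$ has coefficient $\pm\frac14$ in four classes.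
\end{proof}

The first line of the table can be checked without the sign rule. For $w_1=w_2=0$ the local factors give $F=\frac1{16}\alpha\beta\operatorname{sgn}(x_1)\operatorname{sgn}(x_2)\tau_1\tau_2$. The pairs $(-4,4)$ and $(-8,4)$ have $(y_{v_1},y_{v_2})=(4,52)$ and $(-4,32)$. These agree modulo $4$, so in a given class the two vectors have the same signs $\tau_i$. They also share $\beta$ and the signs of $x_1,x_2$, while $-4=3(-1)-1$ and $-8=3(-3)+1$ have opposite $\alpha$. The two terms cancel.

\section{An unbounded defect}\label{sec:family}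

\subsection{Choosing the parameters}

The table shows a pattern that can be imposed in general. The canonical pair lies in the row $B=Q-1$. Write $Q=2t-1$, so that this row is $B=2t-2$ and the next one is $B=2t$. If $t$ is odd, Lemma~\ref{lem:reflect}(a) cancels all inner orbits of the row $2t-2$. The orbit of the canonical pair is the lowest outer orbit, and it survives with contribution $+2$. It must be canceled from another row. In the row $2t$ the center is $-Pt$, and the lowest orbit is $A=-Pt\pm1$, with $x_1=-t$ and $k_1=\frac{t-1}2$ for both members. It contributes $-2$ exactly when $t\equiv3\pmod4$. The two orbits have distances $Pt-1$ and $1$ from their centers, and $(2t)^2-(2t-2)^2=4Q$. By \eqref{eq:f} they lie on the same level if and only if $\frac2P+2N=\frac2P(Pt-1)^2$, that is,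
\begin{equation}\label{eq:N}
N=t(Pt-2).
\end{equation}
The tree $\Gamma_m$ is the case $t=3$, $P=3$, $N=21$.

\begin{lemma}\label{lem:levels}
Assume \eqref{eq:hyp}, $Q=2t-1$ with $t\equiv3\pmod4$, equation \eqref{eq:N}, and $P-1>t$. Then $\sigma(\psi)=0$ for all $\psi<f_0+8t$, and $\sigma(f_0+8t)=4$.
\end{lemma}

\begin{proof}
We list the admissible pairs with $B>0$ and $f\le f_0+8t$. The positive admissible values of $B$ are $2t-2$ and $2t$, with $k_2=0$, and values $B\ge3Q-1=6t-4$. Recall that $f_0=\frac2P(Pt-1)^2+\frac N{2Q}(2t-2)^2$.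

\emph{Rows $B\ge6t-4$.} Since $(6t-4)^2-(2t-2)^2=(4t-2)(8t-6)=2Q(8t-6)$, we get
\[
f-f_0\ge N(8t-6)-\tfrac2P(Pt-1)^2>N(8t-6)-2Pt^2 .
\]
From $Pt\ge4$ we have $N=Pt^2-2t\ge\frac12Pt^2$, and $8t-6\ge18$. So $f-f_0>7Pt^2>8t$, and these rows do not contribute.

\emph{Row $B=2t-2$.} Here $B/2=t-1$ is even, so inner orbits contribute $0$. An outer orbit is given by its member $A>0$, at distance $A+P(t-1)$ from the center, and its two members have the sign $(-1)^{k_1}$ of that member. The values $A=P-1$ and $A=P+1$ have $k_1=0$ and distances $Pt-1$ and $Pt+1$. They contribute $+2$ at $f=f_0$ and $+2$ at $f=f_0+\frac2P\cdot4Pt=f_0+8t$. Larger $A$ give larger $f$.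

\emph{Row $B=2t$.} By \eqref{eq:N}, $f-f_0=\frac2P(\varrho^2-1)$, where $\varrho=|P(x_1+t)+\alpha|$ is the distance to the center. As $x_1+t$ is even, either $x_1=-t$ and $\varrho=1$, or $\varrho\ge2P-1$. The first case contributes $-2$ at $f=f_0$, because $k_1=\frac{t-1}2$ is odd. In the second case $f-f_0\ge\frac2P(4P^2-4P)=8(P-1)>8t$.

Adding up, $\sigma^+$ vanishes below $f_0$, equals $2-2=0$ at $f_0$, vanishes strictly between $f_0$ and $f_0+8t$, and equals $2$ at $f_0+8t$.
\end{proof}

The condition $P-1>t$ fails for $\Gamma_m$. There the orbit with $\varrho=2P-1=5$ in the row $B=6$ comes first, at the level $f_0+8(P-1)=f_0+16$.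

\subsection{Realizing the parameters}

It remains to find chains with these invariants whose unmarked weights are at least $2$. The following family has determinant $1$ for all values of its parameters. The marked vertices are printed in bold.

\begin{lemma}\label{lem:family}
For integers $h\ge1$, $u\ge0$, $Q\ge2$ let $C$ be the chain with weights
\[
\bigl(\underbrace{2,\dots,2}_{h-1},\,3,\,\mathbf1,\,3,\,\underbrace{2,\dots,2}_{u},\,3,\,\underbrace{2,\dots,2}_{Q-2},\,\mathbf1,\,Q\bigr).
\]
Then $T$ is positive definite, $\det T=1$, $R_\mu=2$, $R_\nu=Q$, $P=2h+1$, and $\Lambda=Q(h+u+3)-1$.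
\end{lemma}

\begin{proof}
We apply Lemma~\ref{lem:chain}(a), adding one vertex at a time. From the right, starting with the empty determinant $1$: the last vertex gives $Q=R_\nu$, and the weight $\mathbf 1$ gives $Q-1$. The $Q-2$ twos continue the progression $Q,Q-1,\dots$ down to $2,1$. The weight $3$ gives $3\cdot1-2=1$, the $u$ twos keep the value $1$, and the next $3$ gives $3\cdot1-1=2=R_\mu$. The weight $\mathbf1$ gives $2-1=1$, the weight $3$ gives $3\cdot1-2=1$, and the remaining twos keep the value $1$. All these determinants are positive and the last one is $\det T=1$, so Lemma~\ref{lem:chain}(b) applies.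

From the left: the $h-1$ twos continue the progression $0,1,\dots$ up to $h-1,h$. The weight $3$ gives $3h-(h-1)=2h+1=P$, the weight $\mathbf1$ gives $P-h=h+1$, and the next $3$ gives $3(h+1)-(2h+1)=h+2$. The $u$ twos continue the progression $h+1,h+2,\dots$ up to $g-2,\,g-1$, where $g=h+u+3$. The next $3$ gives $3(g-1)-(g-2)=2g-1$, and the $Q-2$ twos continue the progression $g-1,\,2g-1,\dots$ up to $Qg-1=\Lambda$.
\end{proof}

In this family $N=2\Lambda-PQ\equiv-2\pmod Q$. On the other hand, \eqref{eq:N} and $2t\equiv1\pmod Q$ give $4N=P(2t)^2-4\cdot2t\equiv P-4$. So $P\equiv-4\pmod Q$, and the smallest positive choice is $P=Q-4=2t-5$. The condition $P-1>t$ then means $t>6$.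

\begin{proof}[Proof of Theorem~\ref{thm:unbounded}]
Let $t\equiv3\pmod4$, $t\ge7$. Take the chain $C$ of Lemma~\ref{lem:family} with
\[
Q=2t-1,\qquad h=t-3,\qquad u=\tfrac12(t^2-2t-7).
\]
The number $u$ is an integer because $t$ is odd, and it is positive. Then $P=2t-5$ and $Q$ are odd and at least $3$, so \eqref{eq:hyp} holds. Moreover $h+u+3=\frac12(t^2-7)$, hence
\[
N=2\Lambda-PQ=Q(t^2-7-P)-2=(2t-1)(t^2-2t-2)-2=2t^3-5t^2-2t=t(Pt-2),
\]
which is \eqref{eq:N}. Also $P-1=2t-6>t$. Choose $m>f_0+8t$. The tree $\Gamma(C,m)$ has all Euler numbers at most $-2$ and is negative definite by Lemma~\ref{lem:elim}. By Proposition~\ref{prop:reduce} and Lemma~\ref{lem:levels}, all coefficients of exponents below $\theta+2t$ vanish in every class, while $q^{\theta+2t}$ has coefficient $\pm\frac14$ in four classes. So $\min_b\Delta_b=\theta+2t$. Letting $t$ grow gives the last two statements.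
\end{proof}

\begin{thebibliography}{9}

\bibitem{HNS}
Shimal Harichurn, Andr\'as N\'emethi, Josef Svoboda,
\emph{$\Delta$ Invariants of Plumbed Manifolds},
arXiv:2412.02042 (2024).

\end{thebibliography}
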